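\title{Jordan blocks and the $H\mathbb Z$-length of $\mathbb Z^k\rtimes C$}

\begin{abstract}
Let $C$ be an infinite cyclic group with generator $t$, acting on $M=\mathbb Z^k$ by a Jordan block of size $k$ with eigenvalue $-1$. We prove that the $H\mathbb Z$-length of $M\rtimes C$ is exactly $\omega+2k-1$. This confirms a conjecture of Ivanov and Mikhailov, according to which the length is $\omega+l(k)$ with $l(k)\to\infty$. More generally, let $M$ be a nonzero finitely generated $\mathbb Z[C]$-module that is torsion-free of finite rank as an abelian group and on which $t$ has no eigenvalue $1$. We compute the $H\mathbb Z$-length of $M\rtimes C$ from the sizes of the Jordan blocks of $t$ at pairs of mutually inverse eigenvalues, where only the eigenvalues that satisfy a simple arithmetic condition count. It follows that every ordinal $\omega+l$ with $l\ge 0$ an integer is the $H\mathbb Z$-length of some $\mathbb Z^n\rtimes C$.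
\end{abstract}

\section{The question and the answer}

All homology is integral. A homomorphism of groups is an \emph{$H\mathbb Z$-map} if it induces an isomorphism on $H_1$ and an epimorphism on $H_2$. A group $\Gamma$ is \emph{$H\mathbb Z$-local}, or \emph{local} for short, if every $H\mathbb Z$-map $G\to H$ induces a bijection from the homomorphisms $H\to\Gamma$ to the homomorphisms $G\to\Gamma$. By Bousfield, every group $G$ has an \emph{$H\mathbb Z$-localization} $\eta:G\to EG$. It is unique up to isomorphism and characterized by two properties: $\eta$ is an $H\mathbb Z$-map, and $EG$ is local.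

The transfinite lower central series of a group $G$ is defined by $\gamma_1(G)=G$, $\gamma_{\tau+1}(G)=[\gamma_\tau(G),G]$, and $\gamma_\alpha(G)=\bigcap_{\tau<\alpha}\gamma_\tau(G)$ for limit ordinals $\alpha$. It is known that $EG$ is transfinitely nilpotent, that is, $\gamma_\tau(EG)=1$ for some ordinal $\tau$. The least such $\tau$ is the \emph{$H\mathbb Z$-length} of $G$. For a nilpotent group of class $c$ one has $EG=G$, and the length is $c+1$. A length greater than $\omega$ means that the intersection of the finite terms $\gamma_n(EG)$ is not trivial; the excess over $\omega$ counts the steps that are then still needed.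

We study this invariant for groups $M\rtimes C$, where $C=\langle t\rangle$ is infinite cyclic and $M$ is a $\mathbb Z[C]$-module. Call $M$ \emph{tame} if $M\rtimes C$ is finitely presented; every $M$ whose underlying group is $\mathbb Z^k$ is tame, because $\mathbb Z^k\rtimes C$ is polycyclic and hence finitely presented. Ivanov and Mikhailov \cite{IM} let $t$ act on $\mathbb Z^k$, $k\ge2$, by the matrix
\begin{equation}\label{eq:matrix}
\begin{pmatrix}
-1 & 1 & 0 & \dots & 0\\
 0 & -1 & 1 & \dots & 0\\
 \vdots & & \ddots & \ddots & \vdots\\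
 0 & \dots & 0 & -1 & 1\\
 0 & \dots & 0 & 0 & -1
\end{pmatrix}
\end{equation}
and conjectured that the resulting group $M\rtimes C$ has $H\mathbb Z$-length $\omega+l(k)$ with $l(k)\in\mathbb N$ and $l(k)\to\infty$ as $k\to\infty$. This is true, and the value can be determined.

\begin{theorem}\label{thm:A}
Let $k\ge1$, and let $t$ act on $M=\mathbb Z^k$ by the matrix \eqref{eq:matrix}. Then the $H\mathbb Z$-length of $M\rtimes C$ is $\omega+2k-1$.
\end{theorem}

\textbf{Where $2k-1$ comes from.} The pronilpotent completion of $G=M\rtimes C$ is $\hat G=\hat M\rtimes C$ with $\hat M=\mathbb Z_2^k$, where $\mathbb Z_2$ denotes the $2$-adic integers. This group is local, and $\bigcap_n\gamma_n(\hat G)=1$. So the length would be $\omega$ if $G\to\hat G$ were an $H\mathbb Z$-map. It is an isomorphism on $H_1$. On $H_2$, however, it is the map $(\Lambda^2M)_C\to(\Lambda^2\hat M)_C$ of coinvariants, and the exterior square of $\hat M$ is formed over $\mathbb Z$, hence enormous. The localization arises from $\hat G$ by killing the excess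
\[
B=\Lambda^2\hat M/\Lambda^2M
\]
through an extension of $\hat G$ with kernel $B$, and the number of extra steps in the lower central series is the nilpotency degree of $t-1$ on $B$. On $\hat M\otimes\hat M$ the eigenvalue of $t$ is $(-1)(-1)=1$, and $t$ acts by the tensor square of a Jordan block of size $k$, so $(t-1)^{2k-1}=0$ there. The top of the longest chain is $e_k\otimes e_k$, which vanishes in an exterior square. If the exterior square were formed over $\mathbb Z_2$, this would cost a layer. Over $\mathbb Z$ it does not: the elements $e_k\wedge ye_k$ with $y\in\mathbb Z_2$ irrational are nonzero, and the full degree $2k-1$ is attained.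

\medskip

The same mechanism works for much more general modules. Let $M\ne0$ be a finitely generated $\mathbb Z[C]$-module that is torsion-free of finite rank as an abelian group and such that $t$ has no eigenvalue $1$ on $V=M\otimes\mathbb Q$. For an eigenvalue $\lambda\in\overline{\mathbb Q}$ of $t$ on $V$ let $f_\lambda\in\mathbb Z[x]$ be its primitive irreducible polynomial (unique up to sign), and let $m_\lambda$ be its multiplicity in the minimal polynomial of $t$ on $V$, that is, the largest size of a Jordan block at $\lambda$. Call $\lambda$ \emph{visible} if $f_\lambda(1)\ne\pm1$. Since $f_{1/\lambda}(x)=\pm x^{\deg f_\lambda}f_\lambda(1/x)$, an eigenvalue $\lambda$ is visible if and only if $1/\lambda$ satisfies the same condition.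

\begin{theorem}\label{thm:B}
Let $l=\max\{m_\lambda+m_{1/\lambda}-1\}$, taken over the visible eigenvalues $\lambda$ for which $1/\lambda$ is also an eigenvalue, and $l=0$ if there are none. If some eigenvalue is visible, then the $H\mathbb Z$-length of $M\rtimes C$ is $\omega+l$. If no eigenvalue is visible, then $E(M\rtimes C)=C$, and the length is $2$.
\end{theorem}

In Theorem~\ref{thm:A} the only eigenvalue is $\lambda=-1=1/\lambda$, with $f_\lambda=x+1$, $f_\lambda(1)=2$ and $m_\lambda=k$, so Theorem~\ref{thm:B} again gives $l=k+k-1$. We nevertheless prove Theorem~\ref{thm:A} first and separately, because there everything can be written down explicitly.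

\begin{corollary}\label{cor:C}
For every integer $l\ge0$ there is a group $\mathbb Z^n\rtimes C$ whose $H\mathbb Z$-length is exactly $\omega+l$.
\end{corollary}

\begin{proof}
Let $f=x^2-2x-1$ and $f^*=x^2+2x-1$. They are irreducible and coprime, with roots $1\pm\sqrt2$ and $-1\pm\sqrt2$, and the inverses of the roots of $f$ are the roots of $f^*$. As $f(1)=-2$ and $f^*(1)=2$, all these roots are visible. As $f(0)=f^*(0)=-1$, multiplication by $x$ is invertible modulo powers of $f$ and $f^*$; let $t$ act as $x$. For $l\ge1$ take $M=\mathbb Z[x]/(f^l)\oplus\mathbb Z[x]/(f^*)$. Every eigenvalue $\lambda$ is then paired with $1/\lambda$, and the two multiplicities are $l$ and $1$, so the maximum is $l+1-1=l$. For $l=0$ take $M=\mathbb Z[x]/(f)$: the inverse of neither eigenvalue is an eigenvalue.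
\end{proof}

\begin{remark}\label{rem:hyp}
(a) The eigenvalue $1$ must be excluded. For $M=\mathbb Z$ with trivial action, $M\rtimes C=\mathbb Z^2$ is abelian and has $H\mathbb Z$-length $2$, whereas $f_1=x-1$, $f_1(1)=0$ and $m_1=1$ would give $\omega+1$.

(b) Invisible eigenvalues do not contribute. For $M=\mathbb Z[x]/(f)$ with $f=x^2-x+1$ one has $M_C=M/(t-1)M=\mathbb Z/f(1)=0$, so $M\rtimes C\to C$ is an isomorphism on $H_1$; it is onto on $H_2$ because $H_2(C)=0$. Hence $E(M\rtimes C)=C$, although the two eigenvalues are mutually inverse.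

(c) Theorem~\ref{thm:B} covers the torsion-free tame modules $M\neq 0$ without eigenvalue $1$. Indeed, a finitely presented group that maps onto $C$ with kernel $M$ is an HNN extension with finitely generated base $A\subseteq M$ and a stable letter over $t$. As $M\rtimes C$ is metabelian, it has no free subgroup of rank two, so the extension is ascending. Hence, for one choice of the sign, $M$ is the increasing union of the subgroups $t^{\pm i}A$, $i\ge0$, which are finitely generated abelian groups of one and the same rank. So $M$ has finite rank, and it is generated by $A$ as a $\mathbb Z[C]$-module. We do not use this.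
\end{remark}

\section{Conventions and tools}\label{sec:tools}

Tensor products and exterior squares without subscript are over $\mathbb Z$; in $\Lambda^2$ we have $x\wedge x=0$. On $X\otimes Y$ and $\Lambda^2X$ the generator $t$ acts diagonally. For a $\mathbb Z[C]$-module $X$ put $X_C=X/(t-1)X$ and $X^C=\ker(t-1\mid X)$. Taking coinvariants $X\mapsto X_C$ is right exact. Modules are written additively, and $[x,y]=xyx^{-1}y^{-1}$. In $X\rtimes C$ the commutator of $x\in X$ with an element over $t^i$ is $-(t^i-1)x$, so
\begin{equation}\label{eq:lcs}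
\gamma_{n+1}(X\rtimes C)=(t-1)^nX\qquad(n\ge1).
\end{equation}

We use the following standard facts.

\begin{itemize}
\item[(F1)] For $\Gamma=K\rtimes C$ one has $H_1(\Gamma)=H_1(K)_C\oplus C$, and the sequence $0\to H_2(K)_C\to H_2(\Gamma)\to H_1(K)^C\to0$ is exact. Both are natural for $C$-equivariant homomorphisms of $K$ (Lyndon--Hochschild--Serre).
\item[(F2)] For an abelian group $A$, $H_2(A)=\Lambda^2A$ naturally.
\item[(F3)] (Ganea 1968; Eckmann--Hilton--Stammbach.) A central extension $1\to A\to E\to Q\to1$ gives a natural exact sequence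
\[
A\otimes E_{ab}\to H_2(E)\to H_2(Q)\to A\to E_{ab}\to Q_{ab}\to0 .
\]
If $Q$ is abelian, then, by the Hopf formula, the map $\Lambda^2Q=H_2(Q)\to A$ is up to sign the commutator pairing $x\wedge y\mapsto[\tilde x,\tilde y]$, where $\tilde x,\tilde y\in E$ are lifts of $x,y$.
\item[(F4)] The class of local groups is the smallest class that contains the trivial group and is closed under inverse limits and central extensions. In particular nilpotent groups and their inverse limits are local. An $H\mathbb Z$-map from $G$ to a local group is the $H\mathbb Z$-localization of $G$.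
\item[(F5)] If $A$ is a torsion-free abelian group, then so is $\Lambda^2A$, being a filtered colimit, along injections, of exterior squares of finitely generated free groups. If $A'\subseteq A$ are torsion-free, then $\Lambda^2A'\to\Lambda^2A$ is injective; to see this, tensor with $\mathbb Q$.
\end{itemize}

We also use repeatedly that \emph{a divisible abelian group killed by a nonzero integer $n$ is zero}: it equals $n$ times itself. Quotients of divisible groups are divisible, and $B\otimes X$ is divisible if $B$ is.

\section{The smallest case by hand}\label{sec:klein}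

\textbf{Block size $1$.} Let $t$ act on $\mathbb Z$ by $-1$, so that $G=\mathbb Z\rtimes C$ is the Klein bottle group. By \eqref{eq:lcs}, $\gamma_{n+1}(G)=2^n\mathbb Z$ for $n\ge1$, so $\varprojlim G/\gamma_n(G)=\hat G:=\mathbb Z_2\rtimes C$ with $t=-1$, a local group. The map $G\to\hat G$ is an isomorphism on $H_1$, both sides being $\mathbb Z/2\oplus C$. There are no nonzero invariants in $\mathbb Z$ or $\mathbb Z_2$, so by (F1) and (F2)
\[
H_2(G)=(\Lambda^2\mathbb Z)_C=0,\qquad H_2(\hat G)=(\Lambda^2\mathbb Z_2)_C=\Lambda^2\mathbb Z_2,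
\]
because $t$ acts on $\Lambda^2\mathbb Z_2$ by $(-1)^2=1$. Put $B=\Lambda^2\mathbb Z_2$. It is not zero: if $y\in\mathbb Z_2\setminus\mathbb Q$, then $1$ and $y$ are independent over $\mathbb Q$ and $1\wedge y\ne0$. So $G\to\hat G$ is not an $H\mathbb Z$-map.

To remove $B$ from $H_2$ we use a central extension $K$ of $\mathbb Z_2$ by $B$ whose commutator pairing is the identity of $B$. Such a $K$ exists because we can divide by $2$. Indeed $B$ is torsion-free by (F5); it is $p$-divisible for odd $p$ since $\mathbb Z_2$ is; and $B/2B=\Lambda^2(\mathbb Z_2/2\mathbb Z_2)=\Lambda^2(\mathbb Z/2)=0$. So $B$ is a $\mathbb Q$-vector space. Let $K=\mathbb Z_2\times B$ with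
\[
(m,b)(m',b')=\bigl(m+m',\,b+b'+\tfrac12\,m\wedge m'\bigr).
\]
The cocycle is bilinear, so this is a group, and $[(m,b),(m',b')]=(0,m\wedge m')$. Hence $[K,K]=B$ and $K_{ab}=\mathbb Z_2$. Let $t$ act by $(m,b)\mapsto(-m,b)$ and put $\Gamma=K\rtimes C$. Since $m\wedge m'=0$ for $m,m'\in\mathbb Z$, the map $m\mapsto(m,0)$ is a homomorphism $\mathbb Z\to K$ and yields $\eta:G\to\Gamma$.

The group $\Gamma$ is local, as $B$ is central with quotient $\hat G$. On $H_1$, $\eta$ is again an isomorphism. For $H_2$, (F1) gives $H_2(\Gamma)=H_2(K)_C$, because $K_{ab}=\mathbb Z_2$ has no nonzero invariants, and (F3) reads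
\[
B\otimes\mathbb Z_2\to H_2(K)\to\Lambda^2\mathbb Z_2\xrightarrow{\ \cong\ }B .
\]
So $H_2(K)_C$ is a quotient of $(B\otimes\mathbb Z_2)_C$. On $B\otimes\mathbb Z_2$ the generator acts by $1\cdot(-1)=-1$; hence the coinvariants are killed by $2$, and they are divisible, so they vanish. Thus $H_2(\Gamma)=0$, $\eta$ is an $H\mathbb Z$-map, and $EG=\Gamma$.

Finally, for $n\ge1$ the group $\gamma_{n+1}(\Gamma)$ maps onto $2^n\mathbb Z_2$, so $\gamma_\omega(\Gamma)\subseteq B$. Conversely $\gamma_{n+2}(\Gamma)$ contains the commutators of lifts of $2^nm$ with $(m',0)$, that is, all $2^n\,m\wedge m'$. These generate $2^nB=B$. Hence $\gamma_\omega(\Gamma)=B\ne0$, and $\gamma_{\omega+1}(\Gamma)=1$ because $B$ is central. The length is $\omega+1$.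

\medskip

\textbf{Block size $2$.} For $k=2$ we have $te_1=-e_1$ and $te_2=-e_2+e_1$. Now $t$ acts nontrivially on $\Lambda^2\hat M$, where $\hat M=\mathbb Z_2^2$. For $y\in\mathbb Z_2$,
\begin{align*}
(t-1)(e_2\wedge ye_2)&=-(e_2\wedge ye_1+e_1\wedge ye_2)+e_1\wedge ye_1,\\
(t-1)(e_2\wedge ye_1)&=(t-1)(e_1\wedge ye_2)=-\,e_1\wedge ye_1,\qquad (t-1)(e_1\wedge ye_1)=0 .
\end{align*}
Hence $(t-1)^2(e_2\wedge ye_2)=2\,e_1\wedge ye_1$ and $(t-1)^3(e_2\wedge ye_2)=0$. We show in Section~\ref{sec:A} that the element $2\,e_1\wedge ye_1$ is nonzero in $B=\Lambda^2\hat M/\Lambda^2M$ if $y$ is irrational, and that $(t-1)^3$ vanishes on all of $B$. So the kernel $B$ of the extension is no longer central in $\Gamma$. It is exhausted in the three central layers $(t-1)^iB/(t-1)^{i+1}B$, $i=0,1,2$, and the length is $\omega+3$.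

\section{Recognizing the localization}\label{sec:engine}

The argument of Section~\ref{sec:klein} uses only a few properties of the modules. We isolate them in a form that serves both theorems. The module $\bar M$ below plays the role of $M$, and $\hat M$ that of its completion. In general one cannot kill all of $\Lambda^2\hat M/\Lambda^2\bar M$, because $t-1$ need not be nilpotent on it and then the extension would not obviously be local. But it suffices to kill a quotient $B$, as long as what remains has no coinvariants.

\begin{proposition}\label{prop:engine}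
Let $\bar M\subseteq\hat M$ be torsion-free $\mathbb Z[C]$-modules, so that $\Lambda^2\bar M\subseteq\Lambda^2\hat M$ by {\rm(F5)}, and put $\bar G=\bar M\rtimes C$, $\hat G=\hat M\rtimes C$. Assume:
\begin{itemize}
\item[(i)] $\hat G$ is local; $t-1$ is injective on $\hat M$; $\hat M/(t-1)^n\hat M$ is finite for all $n\geq 1$ and $\bigcap_n(t-1)^n\hat M=0$; the inclusion induces an isomorphism $\bar M_C\cong\hat M_C$;
\item[(ii)] $\mu(t)\hat M=0$ for some $\mu\in\mathbb Z[x]$ with $\mu(1)\ne0$;
\item[(iii)] $B$ is a divisible $\mathbb Z[C]$-module with $(t-1)^lB=0$ for some $l\ge0$, and $\pi:\Lambda^2\hat M\to B$ is a surjective $C$-map with $\Lambda^2\bar M\subseteq\ker\pi$ and $(\ker\pi/\Lambda^2\bar M)_C=0$;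
\item[(iv)] $1\to B\to\Gamma\to\hat G\to1$ is an extension in which $\hat G$ acts on $B$ through $\hat G\to C$ and the given action of $C$; the preimage $K$ of $\hat M$, a central extension of $\hat M$ by $B$, has commutator pairing $\pi$ up to sign; and $\eta:\bar G\to\Gamma$ is a homomorphism that lifts the inclusion $\bar G\to\hat G$.
\end{itemize}
Then $\eta:\bar G\to\Gamma$ is the $H\mathbb Z$-localization of $\bar G$. If moreover $\hat M\ne0$, then $\gamma_{\omega+j}(\Gamma)=(t-1)^jB$ for all integers $j\ge0$, and the $H\mathbb Z$-length of $\bar G$ is $\omega+j_0$, where $j_0$ is the least $j\ge0$ with $(t-1)^jB=0$.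
\end{proposition}

\begin{proof}
The subgroup generated by $\eta(t)$ maps isomorphically onto $C$, so $\Gamma=K\rtimes C$ with $t$ acting on $K$ by conjugation with $\eta(t)$, and $\eta$ is induced by the $C$-equivariant map $\bar M\to K$. Since $\pi$ is onto, $[K,K]=B$ and $K_{ab}=\hat M$.

\emph{$\Gamma$ is local.} Put $B_i=(t-1)^iB$. The subgroup $K$ centralizes $B$, and $t$ acts trivially on $B_i/B_{i+1}$, so $\Gamma/B_{i+1}$ is a central extension of $\Gamma/B_i$. Starting from the local group $\Gamma/B_0=\hat G$ we reach $\Gamma/B_l=\Gamma$ after $l$ central extensions.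

\emph{$\eta$ is an $H\mathbb Z$-map.} On $H_1$ it is $\bar M_C\oplus C\to\hat M_C\oplus C$, an isomorphism by (i). Since $t-1$ is injective on $\hat M$, $\bar M^C=0$ and $(K_{ab})^C=\hat M^C=0$, so by (F1) and (F2) we must show that
\[
(\Lambda^2\bar M)_C=H_2(\bar M)_C\longrightarrow H_2(K)_C
\]
is onto. Put $L=\ker\pi$. The sequence (F3) for $K$ is natural, hence $C$-equivariant, and gives an exact sequence
\begin{equation}\label{eq:ganea}
B\otimes\hat M\to H_2(K)\to L\to0 .
\end{equation}

We claim that $(B\otimes\hat M)_C=0$. Consider on $B\otimes\hat M$ the commuting operators $T=t\otimes t$, which is the action of $t$, and $S=1\otimes t$. Then $T-S=(t-1)\otimes t$ satisfies $(T-S)^l=0$, and $\mu(S)=0$ by (ii). In the commutative ring $\mathbb Z[S,T]$ the element $\mu(T)=\mu(T)-\mu(S)$ is a multiple of $T-S$, so $\mu(T)^l=0$. On coinvariants $T=1$. Hence $(B\otimes\hat M)_C$ is killed by $\mu(1)^l\ne0$; being divisible, it vanishes.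

Taking coinvariants in \eqref{eq:ganea} we get $H_2(K)_C\cong L_C$. By naturality for $\bar M\to K\to\hat M$, the composite $(\Lambda^2\bar M)_C\to H_2(K)_C\cong L_C$ is induced by the inclusion $\Lambda^2\bar M\subseteq L$. Its cokernel is $(L/\Lambda^2\bar M)_C=0$ by (iii). So $\eta$ is onto on $H_2$, and by (F4) it is the localization.

\emph{The lower central series.} Let $\hat M\ne0$. As $t-1$ is injective on $\hat M$, $\gamma_{n+1}(\hat G)=(t-1)^n\hat M\ne0$ for all $n\ge1$, so $\gamma_n(\Gamma)\ne1$ for all finite $n$. Since $\bigcap_n\gamma_n(\hat G)=1$ by (i), $\gamma_\omega(\Gamma)\subseteq B$. Conversely, let $n\ge1$ and let $q$ be the order of the finite group $\hat M/(t-1)^n\hat M$. Then $q\hat M\subseteq(t-1)^n\hat M=\gamma_{n+1}(\hat G)$. So for $m\in\hat M$ there is $g\in\gamma_{n+1}(\Gamma)$ over $qm$, and $g\in K$. Its commutator with a lift of $m'\in\hat M$ is $\pm q\,\pi(m\wedge m')$. These elements lie in $\gamma_{n+2}(\Gamma)$ and generate $qB=B$. Hence $\gamma_\omega(\Gamma)=B$. Since $K$ centralizes $B$, the commutators of $(t-1)^jB$ with $\Gamma$ are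 the elements $\pm(t^i-1)b$ with $b\in(t-1)^jB$, and $[(t-1)^jB,\Gamma]=(t-1)^{j+1}B$. By induction $\gamma_{\omega+j}(\Gamma)=(t-1)^jB$. The statement on the length follows because $\gamma_n(\Gamma)\ne1$ for finite $n$ and the series is decreasing.
\end{proof}

The divisibility of $B$ is used twice: it makes the error term $(B\otimes\hat M)_C$ vanish, and it puts $B$ into every finite term of the lower central series.

\section{A single Jordan block: proof of Theorem \ref{thm:A}}\label{sec:A}

Let $M=\mathbb Z^k$ with $t=-1+N$, $Ne_1=0$ and $Ne_j=e_{j-1}$ for $j\ge2$. (If matrices act on row vectors, renumber the basis.) Put $G=M\rtimes C$ and $\hat M=M\otimes\mathbb Z_2=\mathbb Z_2^k$.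

\textbf{The completion.} The operators $N$, $2$ and $t-1=N-2$ commute, and $N^k=0$. Expanding $(t-1)^n=(N-2)^n$ and $2^n=(N-(t-1))^n$ by the binomial theorem, only the terms with $N^i$, $i\le k-1$, survive. So for $n\ge k$
\begin{equation}\label{eq:top}
(t-1)^nX\subseteq2^{n-k+1}X,\qquad 2^nX\subseteq(t-1)^{n-k+1}X\qquad(X=M,\hat M).
\end{equation}
By \eqref{eq:lcs} and \eqref{eq:top}, $\varprojlim G/\gamma_n(G)=\hat M\rtimes C=\hat G$. So $\hat G$ is local, $\hat M/(t-1)^n\hat M$ is finite, and $\bigcap_n(t-1)^n\hat M=0$. Since $\det(t-1)=(-2)^k\ne0$, $t-1$ is injective on $\hat M$. The group $M_C$ is killed by a power of $2$ (it has order $2^k$), hence $M_C\to M_C\otimes\mathbb Z_2=\hat M_C$ is an isomorphism. This is (i) of Proposition~\ref{prop:engine} with $\bar M=M$, and (ii) holds with $\mu=(x+1)^k$, $\mu(1)=2^k$.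

\textbf{The kernel.} Let $B=\Lambda^2\hat M/\Lambda^2M$, which makes sense by (F5), and let $\pi$ be the projection. Then $\ker\pi=\Lambda^2M$, and (iii) with $l=2k-1$ follows from the next lemma.

\begin{lemma}\label{lem:B}
{\rm(a)} $B$ is divisible, and multiplication by $2$ on $B$ is bijective.\\
{\rm(b)} On $B$ we have $(t-1)^{2k-1}=0$ and $(t-1)^{2k-2}\ne0$.
\end{lemma}

\begin{proof}
(a) For odd $p$ the group $\hat M$ is $p$-divisible, hence so are $\Lambda^2\hat M$ and $B$. Multiplication by $2$ is injective on $\Lambda^2M$ and $\Lambda^2\hat M$, with cokernels $\Lambda^2(M/2M)$ and $\Lambda^2(\hat M/2\hat M)$. The inclusion induces an isomorphism between these, because $M/2M=\hat M/2\hat M$. By the snake lemma, $2$ is bijective on $B$. (In general $B$ is not torsion-free: for $k\ge2$ the class of $e_1\wedge\frac13e_2$ has order $3$.)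

(b) On $\hat M\otimes\hat M$ put $a=N\otimes1$ and $b=1\otimes N$. Then
\[
t\otimes t-1=(-1+a)(-1+b)-1=-(a+b)+ab,\qquad a^k=b^k=0 .
\]
A monomial $a^ib^j$ with $i+j\ge2k-1$ vanishes, and the only nonzero one with $i+j=2k-2$ is $a^{k-1}b^{k-1}$. Hence
\[
(t\otimes t-1)^{2k-1}=0,\qquad(t\otimes t-1)^{2k-2}=\tbinom{2k-2}{k-1}\,a^{k-1}b^{k-1}.
\]
The first identity passes to the quotient $\Lambda^2\hat M$ of $\hat M\otimes\hat M$ and to $B$. By the second,
\[
(t-1)^{2k-2}(e_k\wedge ye_k)=\tbinom{2k-2}{k-1}\,e_1\wedge ye_1\qquad(y\in\mathbb Z_2).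
\]
Choose $y\in\mathbb Z_2\setminus\mathbb Q$. To see that this element is not in $\Lambda^2M$, apply the map $\Lambda^2\hat M\to\Lambda^2\mathbb Z_2$ induced by the first coordinate. It sends $\Lambda^2M$ into the image of $\Lambda^2\mathbb Z=0$, and it sends our element to $\binom{2k-2}{k-1}(1\wedge y)$. The latter is nonzero, since $\Lambda^2\mathbb Z_2$ is torsion-free and $1,y$ are independent over $\mathbb Q$.
\end{proof}

With the exterior square over $\mathbb Z_2$ in place of $\mathbb Z$ the top layer would be lost: there $(t-1)^{2k-2}(u\wedge v)=\binom{2k-2}{k-1}N^{k-1}u\wedge N^{k-1}v$ is a multiple of $e_1\wedge e_1=0$.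

\textbf{The extension.} By Lemma~\ref{lem:B}(a) we may define on $K=\hat M\times B$ the multiplication
\[
(m,b)(m',b')=\bigl(m+m',\,b+b'+\tfrac12\,\overline{m\wedge m'}\bigr),
\]
where the bar denotes the class in $B$. The cocycle is bilinear, so $K$ is a group; it is a central extension of $\hat M$ by $B$ with commutators $[(m,b),(m',b')]=(0,\overline{m\wedge m'})$. The map $t(m,b)=(tm,tb)$ is an automorphism. Put $\Gamma=K\rtimes C$, so that $\Gamma/B=\hat G$. For $m,m'\in M$ we have $\overline{m\wedge m'}=0$, so $m\mapsto(m,0)$ is a $C$-equivariant homomorphism $M\to K$, and it induces $\eta:G\to\Gamma$ over the inclusion $G\to\hat G$. This is (iv).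

Proposition~\ref{prop:engine} now gives $EG=\Gamma$, and by Lemma~\ref{lem:B}(b) the $H\mathbb Z$-length of $G$ is $\omega+2k-1$. This proves Theorem~\ref{thm:A}, and with it the conjecture, with $l(k)=2k-1$. \qed

\section{The completion of a general module}\label{sec:completion}

From now on $M$ is as in Theorem~\ref{thm:B}. Compared with Section~\ref{sec:A} four things change. The map from $M$ to its completion need not be injective. The completion is no longer an explicit $\mathbb Z_2^k$, and we must see that each visible eigenvalue occurs in it with infinite multiplicity. Products $\lambda\lambda'\ne1$ of eigenvalues contribute to $\Lambda^2\hat M$ parts on which $t-1$ is not nilpotent. And division by $2$ in the kernel need no longer be unique, so the extension must be found by other means. The present section treats the completion, Section~\ref{sec:ext} the exterior square, and Section~\ref{sec:proofB} the noninjectivity and the extension.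

Let $I=(t-1)\subset\mathbb Z[C]$. The ring $\mathbb Z[C]$ is Noetherian, so $I$-adic completion, denoted by a hat, is exact on finitely generated modules; moreover $\hat M/I^n\hat M=M/I^nM$, and $\hat M$ is complete and separated. Put $\hat V=\hat M\otimes\mathbb Q$. Let $\mu\in\mathbb Z[x]$ be the primitive minimal polynomial of $t$ on $V$. Up to sign it is the product of the powers $f^{m_f}$ of its irreducible primitive factors. Write $\mu=\mu_{vis}\,\mu_{inv}$, where, up to sign, $\mu_{vis}$ collects the $f^{m_f}$ with $f(1)\ne\pm1$ and $\mu_{inv}$ those with $f(1)=\pm1$. Since $1$ is not an eigenvalue, $\mu(1)\ne0$.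

\begin{lemma}\label{lem:compl}
{\rm(a)} $\hat M$ is torsion-free, $t-1$ is injective on $\hat M$, and for every $n\geq 1$ the group $\hat M/I^n\hat M=M/I^nM$ is finite.\\
{\rm(b)} $\hat M=\operatorname{im}(M)+p\hat M$ for every prime $p$.\\
{\rm(c)} $\mu(t)\hat M=0$ and $\mu_{vis}(t)\hat M=0$.
\end{lemma}

\begin{proof}
(a) Multiplication by a nonzero integer is injective on the torsion-free group $M$, and so is $t-1$, as $M\subseteq V$ and $1$ is not an eigenvalue. By exactness both remain injective on $\hat M$. The group $M/I^nM$ is finitely generated over $\mathbb Z[C]/(t-1)^n$, hence over $\mathbb Z$. As $(M/I^nM)\otimes\mathbb Q=V/(t-1)^nV=0$, it is finite.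

(b) As $M$ is torsion-free of finite rank, $M/pM$ is finite. On a finite module the submodules $I^n(M/pM)$ become stationary, so its completion is a quotient of it. By exactness $\hat M/p\hat M=\widehat{M/pM}$; thus $M\to\hat M/p\hat M$ is onto.

(c) Since $M\subseteq V$, $\mu(t)M=0$, hence $\mu(t)\hat M=0$. As $\mu_{inv}(1)=\pm1$, $\mu_{inv}(t)\in\pm1+I$ acts invertibly on the complete module $\hat M$. So $\mu_{vis}(t)\hat M=0$.
\end{proof}

Invisible eigenvalues thus disappear in the completion. Visible ones survive, with infinite multiplicity and with Jordan blocks of full size.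

\begin{lemma}\label{lem:visible}
Let $f$ be an irreducible primitive factor of $\mu$ with $f(1)\ne\pm1$, and let $m=m_f$. There are $u_1,u_2,\dots\in\hat V$ with $\mathbb Q[x]u_i\cong\mathbb Q[x]/f^m$ (where $x$ acts as $t$) such that the sum of the submodules $\mathbb Q[x]u_i$ is direct. In particular $\hat M\ne0$.
\end{lemma}

\begin{proof}
We first show that $(\mu/f)(t)\hat V$ is infinite-dimensional over $\mathbb Q$. Let $\lambda$ be a root of $f$ and put $N_0=(\mu/f)(t)M$, which is nonzero by minimality of $\mu$. It is a finitely generated module over $S=\mathbb Z[C]/(f(t))$, and by Gauss's lemma $S=\mathbb Z[\lambda^{\pm1}]$ is a domain. Since $N_0\subseteq N_0\otimes\mathbb Q$, a vector space over $\mathbb Q(\lambda)$, $N_0$ is torsion-free over $S$.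

If $N_0=(\lambda-1)N_0$, then by Nakayama's lemma there is $s\in(\lambda-1)S$ with $(1-s)N_0=0$. Hence $s=1$ and $\lambda-1$ is a unit of $S$, contradicting $S/(\lambda-1)=\mathbb Z/f(1)\ne0$. This is where visibility is used. So $IN_0\ne N_0$. As $t-1$ is injective on $N_0$, multiplication by $(t-1)^n$ gives $I^nN_0/I^{n+1}N_0\cong N_0/IN_0\ne0$ for all $n$. The groups $N_0/I^nN_0$ are finite by the argument of Lemma~\ref{lem:compl}(a), applied to $N_0\subseteq M$. Therefore $\hat N_0=\varprojlim N_0/I^nN_0$ is an infinite profinite group, hence uncountable. By exactness $\hat N_0=(\mu/f)(t)\hat M$. This is torsion-free, so it embeds in $(\mu/f)(t)\hat V$, which is therefore uncountable and so infinite-dimensional over $\mathbb Q$.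

Since $\mu(t)\hat V=0$, $(\mu/f)(t)\hat V$ is a vector space over the field $\mathbb Q[x]/f$, of infinite dimension because this field is finite over $\mathbb Q$. Choose $v_i\in\hat V$ such that the elements $w_i=(\mu/f)(t)v_i$, $i\ge1$, are independent over this field, and put $u_i=(\mu/f^m)(t)v_i$. Then $f^m(t)u_i=\mu(t)v_i=0$ and $f^{m-1}(t)u_i=w_i\ne0$, so $\mathbb Q[x]u_i\cong\mathbb Q[x]/f^m$. Suppose $\sum g_iu_i=0$ is a finite relation in which not all $g_iu_i$ vanish. Let $e$ be the minimal $f$-adic valuation of the $g_i$; then $e<m$. Write $g_i=f^eh_i$ with some $h_i$ prime to $f$. Applying $f^{m-1-e}$ gives $\sum h_iw_i=0$, a nontrivial relation over $\mathbb Q[x]/f$, a contradiction.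
\end{proof}

\section{The action on the exterior square}\label{sec:ext}

Let $W=\Lambda^2\hat M\otimes\mathbb Q=\Lambda^2_{\mathbb Q}\hat V$, and let $l$ be as in Theorem~\ref{thm:B}. The part of $W$ on which $t-1$ is nilpotent comes from the pairs of mutually inverse eigenvalues; we split it off and determine the nilpotency degree.

\begin{lemma}\label{lem:W}
{\rm(a)} There is $h\in\mathbb Z[x]$ with $h(1)\ne0$ and $(t-1)^l\,h(t)\,\Lambda^2\hat M=0$. Consequently $W=W_1\oplus W'$, where $W_1=\ker(t-1)^l$ and $W'=\ker h(t)$, and $(t-1)^lW=W'$.\\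
{\rm(b)} If $l\ge1$, then $(t-1)^{l-1}W_1$ is infinite-dimensional over $\mathbb Q$.
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:compl}(c), $\hat V\otimes_{\mathbb Q}\overline{\mathbb Q}=\bigoplus_\lambda E_\lambda$ over the visible eigenvalues $\lambda$, with $(t-\lambda)^{m_\lambda}E_\lambda=0$. On $E_\lambda\otimes E_{\lambda'}$ (tensor product over $\overline{\mathbb Q}$) write $t=\lambda+a$ on the first factor and $t=\lambda'+b$ on the second. Then
\begin{equation}\label{eq:ab}
t\otimes t-\lambda\lambda'=\lambda'a+\lambda b+ab,\qquad a^{m_\lambda}=b^{m_{\lambda'}}=0,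
\end{equation}
so $(t\otimes t-\lambda\lambda')^{m_\lambda+m_{\lambda'}-1}=0$, because each monomial $a^ib^j$ with $i+j\ge m_\lambda+m_{\lambda'}-1$ vanishes. If $\lambda\lambda'=1$, then $(t\otimes t-1)^l=0$ by the definition of $l$. Choose $s\ge m_\lambda+m_{\lambda'}-1$ for all pairs and let $h$ be a nonzero integer multiple of $\prod(x-\lambda\lambda')^s$, the product being over the ordered pairs of visible eigenvalues with $\lambda\lambda'\ne1$. This set of pairs is stable under the Galois group, so the product is in $\mathbb Q[x]$, and we may take $h\in\mathbb Z[x]$. Clearly $h(1)\ne0$. Then $(x-1)^lh$ annihilates $\hat V\otimes_{\mathbb Q}\hat V$ and its quotient $W$, which contains the torsion-free group $\Lambda^2\hat M$. As $h$ is prime to $x-1$, $W$ splits as stated, and $t-1$ is invertible on $W'$; hence $(t-1)^lW=W'$.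

(b) Choose $\lambda$ attaining the maximum $l$, and put $f=f_\lambda$, $f'=f_{1/\lambda}$, $m=m_\lambda$, $m'=m_{1/\lambda}$. There are submodules $A_i\cong\mathbb Q[x]/f^m$ and $A_i'\cong\mathbb Q[x]/f'^{m'}$ of $\hat V$, $i\ge1$, all of whose sum is direct. If $f=\pm f'$, then $m=m'$, and we take $A_i,A'_i$ to be generated by $u_{2i}$ and $u_{2i+1}$ from Lemma~\ref{lem:visible}. Otherwise we apply that lemma to $f$ and to $f'$; the two families are independent because $f$ and $f'$ are coprime in $\mathbb Q[x]$. In the exterior square of the direct sum $\bigoplus_i(A_i\oplus A'_i)$ the spaces $A_i\otimes_{\mathbb Q}A'_i$ are independent, so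
\[
\bigoplus_iA_i\otimes_{\mathbb Q}A'_i\subseteq W .
\]
Over $\overline{\mathbb Q}$, the module $A_i\otimes_{\mathbb Q} A_i'$ contains the tensor product of a Jordan block of size $m$ at $\lambda$ and one of size $m'$ at $1/\lambda$. By \eqref{eq:ab} with $\lambda'=\lambda^{-1}$, there $(t\otimes t-1)^{m+m'-1}=0$ and
\[
(t\otimes t-1)^{m+m'-2}=\tbinom{m+m'-2}{m-1}\,\lambda^{m'-m}\,a^{m-1}b^{m'-1}\ne0,
\]
since $a^{m-1}b^{m'-1}$ is the only nonzero monomial of degree at least $m+m'-2$. As $m+m'-1=l$, this tensor product lies in $W_1\otimes_{\mathbb Q}\overline{\mathbb Q}$, and each $i$ contributes a nonzero subspace to $(t-1)^{l-1}W_1\otimes_{\mathbb Q}\overline{\mathbb Q}$. These subspaces are independent.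
\end{proof}

\section{Proof of Theorem \ref{thm:B}}\label{sec:proofB}

\textbf{Reduction to a submodule of the completion.} Put $G=M\rtimes C$, $M_\omega=\bigcap_nI^nM=\ker(M\to\hat M)$, $\bar M=M/M_\omega\subseteq\hat M$ and $\bar G=\bar M\rtimes C$. Since $M_\omega\subseteq I^nM$ for all $n$, we have $\bar M/I^n\bar M=M/I^nM=\hat M/I^n\hat M$; in particular $M_C\cong\bar M_C\cong\hat M_C$, and the completion of $\bar M$ is $\hat M$. Moreover $\bar M^C\subseteq\hat M^C=0$, and $\Lambda^2M\to\Lambda^2\bar M$ is onto. So by (F1) and (F2) $G\to\bar G$ is an $H\mathbb Z$-map. Composing it with the localization of $\bar G$ we obtain an $H\mathbb Z$-map from $G$ to a local group, so $EG=E\bar G$.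

If no eigenvalue is visible, then $\mu_{vis}=\pm1$ and $\hat M=0$ by Lemma~\ref{lem:compl}(c). Hence $\bar G=C$, which is local, and $EG=C$ has length $2$. From now on suppose that some eigenvalue is visible; then $\hat M\ne0$ by Lemma~\ref{lem:visible}. We verify the hypotheses of Proposition~\ref{prop:engine}. By \eqref{eq:lcs}, $\hat G=\hat M\rtimes C=\varprojlim\bar G/\gamma_n(\bar G)$ is local. The rest of (i), and (ii), hold by Lemma~\ref{lem:compl}, the separatedness of $\hat M$ and $\bar M_C\cong\hat M_C$.

\textbf{The kernel.} Put $D=\Lambda^2\hat M/\Lambda^2\bar M$. Lemma~\ref{lem:compl}(b) shows that $D$ is $p$-divisible for every prime $p$, hence divisible: if $m=x+pm_1$ and $m'=x'+pm_2$ with $x,x'\in\bar M$ and $m_1,m_2\in\hat M$, then $m\wedge m'\in x\wedge x'+p\Lambda^2\hat M$. Define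
\[
P=(t-1)^lD,\qquad B=D/P,
\]
and let $\pi:\Lambda^2\hat M\to B$ be the projection. Both $P$ and $B$ are divisible, and $(t-1)^lB=0$. Further $\ker\pi/\Lambda^2\bar M=P$, and $h(t)P=0$ by Lemma~\ref{lem:W}(a). On $P_C$ we have $t=1$, so $P_C$ is killed by $h(1)\ne0$; being divisible, it vanishes. This is (iii).

\emph{If $l\ge1$, then $(t-1)^{l-1}B\ne0$.} Put $F=\Lambda^2_{\mathbb Q}(\bar M\otimes\mathbb Q)$, a finite-dimensional subspace of $W$. By Lemma~\ref{lem:W}(a),
\[
B\otimes\mathbb Q=W/\bigl((t-1)^lW+F\bigr)=W/(W'+F).
\]
By Lemma~\ref{lem:W}(b), $(t-1)^{l-1}W_1$ is infinite-dimensional, and it meets $W'$ trivially; so its image in $W/W'$ is infinite-dimensional and not contained in the finite-dimensional image of $F$. Hence $(t-1)^{l-1}(B\otimes\mathbb Q)\ne0$.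

\textbf{The extension.} It remains to construct $\Gamma$ and $\eta$ as in (iv). The cocycle $\frac12\pi(m\wedge m')$ is not available in general, because division by $2$ in $B$ need not be unique. For instance, let $M=\mathbb Z[x]/(x^2+x+1)$ with basis $e_1,e_2$. Its completion is $M\otimes\mathbb Z_3$, where $\mathbb Z_3$ denotes the $3$-adic integers, and $l=1$. The class of $e_1\wedge\frac12e_2$ in $D$ has order $2$, and it is fixed by $t$ because $\det t=1$. A $t$-fixed element of $P$ is killed by $h(1)$, and here we may take $h=(x^2+x+1)^s$, $h(1)=3^s$. So this class is not in $P$, and $B$ has $2$-torsion. Instead we use cohomology and the fact that divisible groups are injective.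

\begin{lemma}\label{lem:ext}
There are an extension $1\to B\to\Gamma\to\hat G\to1$ and a homomorphism $\eta:\bar G\to\Gamma$ as in (iv) of Proposition~\ref{prop:engine}.
\end{lemma}

\begin{proof}
Let $\hat G$ act on $B$ through $C$, and let $X$ be $\hat M$ or $\bar M$, acting trivially on $B$. As $B$ is divisible, the universal coefficient theorem and (F2) give $H^1(X;B)=\operatorname{Hom}(X,B)$ and $H^2(X;B)=\operatorname{Hom}(\Lambda^2X,B)$. The homomorphism attached to a central extension is, up to sign, the map $H_2(X)\to B$ of (F3), that is, its commutator pairing. Since $C$ is infinite cyclic, the Lyndon--Hochschild--Serre spectral sequence of $X\rtimes C$ reduces to short exact sequences. In degree two, with $H^1(C;Y)=Y_C$, it gives the exact sequence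
\[
0\to\operatorname{Hom}(X,B)_C\to H^2(X\rtimes C;B)\to\operatorname{Hom}(\Lambda^2X,B)^C\to0,
\]
natural in $X$. The map $\pi$ is $C$-equivariant, so there is a class $c\in H^2(\hat G;B)$ over $\pi$. Its restriction to $\bar G$ lies over $\pi|_{\Lambda^2\bar M}=0$ and hence comes from $\operatorname{Hom}(\bar M,B)_C$. As $B$ is injective, $\operatorname{Hom}(\hat M,B)\to\operatorname{Hom}(\bar M,B)$ is onto, and so is the map on coinvariants. So we may change $c$ by an element of $\operatorname{Hom}(\hat M,B)_C$ such that $c|_{\bar G}=0$; this does not affect its image $\pi$. Let $\Gamma$ be the extension of $\hat G$ by $B$ with class $c$. The preimage of $\hat M$ has commutator pairing $\pm\pi$. Over $\bar G$ the extension splits, and a splitting is a homomorphism $\eta:\bar G\to\Gamma$ that lifts the inclusion.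
\end{proof}

\textbf{Conclusion.} Proposition~\ref{prop:engine} gives $EG=E\bar G=\Gamma$, and the $H\mathbb Z$-length of $G$ is $\omega+j_0$, where $j_0$ is the least $j\ge0$ with $(t-1)^jB=0$. We have $(t-1)^lB=0$, and $(t-1)^{l-1}B\ne0$ if $l\ge1$. So $j_0=l$, and Theorem~\ref{thm:B} is proved. \qed

\begin{thebibliography}{9}
\bibitem{IM} Sergei O. Ivanov and Roman Mikhailov, \emph{On lengths of HZ-localization towers}, arXiv:1605.08198 (2016).
\end{thebibliography}
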